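# Two null lines in a plane: degenerations of symplectic and orthogonal representations over representation-directed algebras

We work over $\mathbb{C}$; modules and representations are finite dimensional, and paths are composed from right to left.

## 1. Symmetric quivers, forms and $\varepsilon$-representations

**Definition 1.** A *symmetric quiver* $(Q,\sigma)$ is a finite quiver $Q$ with an involution $\sigma$ of $Q_0\sqcup Q_1$ that maps vertices to vertices and arrows to arrows and reverses arrows: if $\alpha:i\to j$, then $\sigma(\alpha):\sigma(j)\to\sigma(i)$. It extends to paths by $\sigma(\alpha_\ell\cdots\alpha_1)=\sigma(\alpha_1)\cdots\sigma(\alpha_\ell)$. A *symmetric quiver algebra* (an algebra with self-duality) is $\mathcal{A}=\mathbb{C}Q/I$ with $I$ an admissible ideal such that $\sigma(I)=I$.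

This is not the notion of a symmetric algebra in the Frobenius sense.

**Example 1.** The quiver $1\xrightarrow{\ \alpha\ }1'$ with $\sigma(1)=1'$ and $\sigma(\alpha)=\alpha$, and $I=0$.

**Example 2.** For $k\ge 1$ let $\Lambda_k$ have vertices $1,2,c_1,\dots,c_k,1',2'$ and arrows
$$a_i:i\to c_1,\qquad d_j:c_j\to c_{j+1}\ (1\le j<k),\qquad b_i:c_k\to i'\qquad (i=1,2).$$
Put $d=d_{k-1}\cdots d_1$ (the trivial path if $k=1$) and impose $b_1da_1=0$ and $b_2da_2=0$. The involution is $i\leftrightarrow i'$, $c_j\leftrightarrow c_{k+1-j}$, $a_i\leftrightarrow b_i$, $d_j\leftrightarrow d_{k-j}$. It reverses arrows, $\sigma(d)=d$, and $\sigma(b_ida_i)=b_ida_i$. The ideal is admissible, because its generators have length $k+1\ge2$ and the quiver is acyclic. So $\Lambda_k$ is a symmetric quiver algebra. For $k=1$ it has one central vertex $c_1$, two arrows in, two arrows out, and the relations $b_1a_1=b_2a_2=0$.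

**Definition 2.** Fix $\varepsilon\in\{+1,-1\}$. An *$\varepsilon$-quadratic space* is a $Q_0$-graded space $V=\bigoplus_i V_i$ with a nondegenerate bilinear form such that $\langle v,w\rangle=\varepsilon\langle w,v\rangle$ and $\langle V_i,V_j\rangle=0$ unless $j=\sigma(i)$. An *$\varepsilon$-representation* of $\mathcal{A}$ on $V$ is a representation $M=(M_\alpha)$, satisfying the relations in $I$, with
$$\langle M_\alpha v,w\rangle+\langle v,M_{\sigma(\alpha)}w\rangle=0\qquad\text{for all }\alpha,v,w.\tag{1}$$
These form a closed subvariety $R(\mathcal{A},V)^{\langle-,-\rangle,\varepsilon}$ of the representation variety $R(\mathcal{A},V)$. The group $\mathrm{GL}(V)=\prod_i\mathrm{GL}(V_i)$ acts on $R(\mathcal{A},V)$ by base change. Its subgroup $\mathrm{G}^\bullet(V)=\mathrm{G}^\bullet(V,\langle-,-\rangle)$ of graded isometries acts on $R(\mathcal{A},V)^{\langle-,-\rangle,\varepsilon}$; its orbits there are the isometry classes.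

By $\varepsilon$-symmetry, $\langle M_{\sigma(\alpha)}w,v\rangle+\langle w,M_\alpha v\rangle=\varepsilon\big(\langle v,M_{\sigma(\alpha)}w\rangle+\langle M_\alpha v,w\rangle\big)$. So condition (1) for $\sigma(\alpha)$ is equivalent to (1) for $\alpha$.

**Adjoints.** For $f:V_i\to V_j$ define $f^\dagger:V_{\sigma(j)}\to V_{\sigma(i)}$ by $\langle fv,w\rangle=\langle v,f^\dagger w\rangle$. Then $f^{\dagger\dagger}=f$ by $\varepsilon$-symmetry, and $(fg)^\dagger=g^\dagger f^\dagger$. Condition (1) says $M_\alpha^\dagger=-M_{\sigma(\alpha)}$, so for a path $p$ of length $\ell$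
$$\langle M_pv,w\rangle=(-1)^\ell\langle v,M_{\sigma(p)}w\rangle.\tag{2}$$
For $D\in R(Q,V)=\prod_\alpha\mathrm{Hom}(V_{s(\alpha)},V_{t(\alpha)})$ put $(D^\tau)_\alpha=-(D_{\sigma(\alpha)})^\dagger$. This is a linear involution, and its fixed space
$$\mathcal{R}:=R(Q,V)^{\langle-,-\rangle,\varepsilon}=\{D:\ D^\tau=D\}$$
is the linear space of $\varepsilon$-representations of the quiver without relations.

**Example 3.** For $1\xrightarrow{\alpha}1'$, an $\varepsilon$-representation amounts to the bilinear form $b(v,w)=\langle M_\alpha v,w\rangle$ on $V_1$, where $V_{1'}$ is identified with $V_1^*$ by the pairing. By (1), $b(w,v)=-\langle w,M_\alpha v\rangle=-\varepsilon\,b(v,w)$. So $b$ is skew for $\varepsilon=+1$ and symmetric for $\varepsilon=-1$. Here $\mathrm{G}^\bullet(V)\cong\mathrm{GL}(V_1)$ acts by congruence, and isometry classes are classified by the rank of $b$.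

## 2. Isotropic subrepresentations and the symmetric Ext step

**Definition 3.** A subrepresentation $U\subseteq M$ is *isotropic* if $\langle U,U\rangle=0$. Put $U^\perp=\{v:\langle U,v\rangle=0\}$; by (1) it is a subrepresentation, and it contains $U$. Let
$$W=U\oplus U^\perp/U\oplus M/U^\perp ,$$
with the induced form on $U^\perp/U$, with $U$ and $M/U^\perp$ isotropic and paired by $\langle u,\bar m\rangle=\langle u,m\rangle$, $\langle\bar m,u\rangle=\langle m,u\rangle$, and with $U\oplus M/U^\perp$ orthogonal to $U^\perp/U$. Passing from $M$ to $W$ is a *symmetric Ext step*.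

**Lemma 1.** Let $U$ be an isotropic subrepresentation of an $\varepsilon$-representation $M$ on $V$.

1. There is a graded decomposition $V=U\oplus C\oplus D$ with $U^\perp=U\oplus C$, with $C$ orthogonal to $U\oplus D$, and with $D$ isotropic.
2. For every such decomposition, the block-diagonal part of $M$ is an $\varepsilon$-representation of $\mathcal{A}$ on $V$ isometric to $W$.
3. This block-diagonal part lies in $\overline{\mathrm{G}^\bullet(V)\cdot M}$.

*Proof.* (1) Let $C$ be a graded complement of $U$ in $U^\perp$. The radical of the form on $U^\perp$ is $U^\perp\cap U=U$, so the form is nondegenerate on $C$ and $V=C\oplus T$ with $T=C^\perp\supseteq U$. Here $\dim T=\dim V-(\dim U^\perp-\dim U)=2\dim U$. Take a graded complement $D_0$ of $U$ in $T$. The pairing $U\times D_0\to\mathbb{C}$ is perfect, so a homogeneous basis $(u_j)$ of $U$ has a homogeneous dual family $(d_j)$ in $D_0$ with $\langle u_j,d_l\rangle=\delta_{jl}$. Put $d_i'=d_i-\frac12\sum_j\langle d_i,d_j\rangle u_j$. If $\langle d_i,d_j\rangle\neq0$, then $u_j$ and $d_i$ sit at the same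 vertex, so $d'_i$ is homogeneous. Also
$$\langle d_i',d_l'\rangle=\langle d_i,d_l\rangle-\tfrac12\langle d_i,d_l\rangle-\tfrac12\varepsilon\langle d_l,d_i\rangle=0 .$$
Let $D$ be the span of the $d'_i$.

(2) and (3). Let $\nu(t)$ act by $t$ on $U$, by $1$ on $C$ and by $t^{-1}$ on $D$; it is a graded isometry. Since $U$ and $U^\perp=U\oplus C$ are subrepresentations, the only off-diagonal blocks of $M$ are $C\to U$, $D\to C$ and $D\to U$. In $\nu(t)M$ they are multiplied by $t$, $t$ and $t^2$. So $\lim_{t\to0}\nu(t)M$ is the block-diagonal part. It is an $\varepsilon$-representation of $\mathcal{A}$ because these form a closed set. The map $u+c+d\mapsto(u,\,c+U,\,d+U^\perp)$ is an isometry onto $W$ and carries the block-diagonal part of $M$ to the direct sum structure. $\square$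

In particular $W$ can be regarded as a point of $R(\mathcal{A},V)^{\langle-,-\rangle,\varepsilon}$, well defined up to $\mathrm{G}^\bullet(V)$.

**Example 4.** In Example 3 take $v\in V_1$ with $M_\alpha v\ne0$ and $U=\mathbb{C}M_\alpha v\subseteq V_{1'}$. This is an isotropic subrepresentation. Here $U^\perp=v^{\perp}\oplus V_{1'}$ with $v^\perp=\{w:b(v,w)=0\}$, and $U^\perp/U$ corresponds to $b|_{v^\perp}$. The maps on $U$ and $M/U^\perp$ are zero, so the step replaces $b$ by a form of rank $\operatorname{rank}(b|_{v^\perp})$. If $b$ is symmetric of rank $r$ and $b(v,v)\ne0$, the new rank is $r-1$. If $b$ is skew of rank $r$, then $v\in v^\perp$ and the new rank is $r-2$.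

## 3. Three orders and the conjecture that they coincide

**Definition 4.** For $M,N\in R(\mathcal{A},V)^{\langle-,-\rangle,\varepsilon}$ write

- $M\le_{\deg}N$ if $N\in\overline{\mathrm{GL}(V)\cdot M}$;
- $M\le_{\deg}^\varepsilon N$ if $N\in\overline{\mathrm{G}^\bullet(V)\cdot M}$;
- $M\le_{\mathrm{Ext}}^\varepsilon N$ if $N$ is reached from $M$, up to isometry, by finitely many (possibly zero) symmetric Ext steps.

Lemma 1 and the inclusion $\mathrm{G}^\bullet(V)\subseteq\mathrm{GL}(V)$ give, for every symmetric quiver algebra,
$$M\le_{\mathrm{Ext}}^\varepsilon N\ \Longrightarrow\ M\le_{\deg}^\varepsilon N\ \Longrightarrow\ M\le_{\deg}N.\tag{3}$$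

**Definition 5.** An algebra is *representation-directed* if it has finitely many indecomposable modules up to isomorphism and there is no cycle $X_0\to X_1\to\cdots\to X_m=X_0$ ($m\ge1$) of nonzero non-isomorphisms between indecomposables.

**Example 5.** Path algebras of Dynkin quivers are representation-directed (a textbook fact). For $1\to1'$ the indecomposables are $S_{1'}$, $P_1=(\mathbb{C}\xrightarrow{1}\mathbb{C})$ and $S_1$, and the nonzero non-isomorphisms between them go $S_{1'}\to P_1\to S_1$ only. A loop $x$ with $x^2=0$ gives an algebra that is not representation-directed: multiplication by $x$ on the regular module is a cycle with $m=1$.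

It is known that for a symmetric quiver whose underlying graph is a Dynkin diagram of type $A$, with $I=0$, the three relations coincide for both signs. M. Boos and G. Cerulli Irelli, "On degenerations and extensions of symplectic and orthogonal quiver representations", arXiv:2106.08666 (2021), is the source of the following conjecture.

**Conjecture.** For every representation-directed symmetric quiver algebra $\mathcal{A}$, every $\varepsilon$ and every $V$, one has $\le_{\mathrm{Ext}}^\varepsilon\iff\le_{\deg}^\varepsilon\iff\le_{\deg}$ on $R(\mathcal{A},V)^{\langle-,-\rangle,\varepsilon}$.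

In plain words: if $N$ is a limit of conjugates of $M$, is it a limit of *isometric* conjugates, and can one then get there by splitting off isotropic subrepresentations? The second half is true; the first half is false for both signs.

**Theorem A.** $\Lambda_k$ is representation-directed. For $\varepsilon=(-1)^{k+1}$ there are $\varepsilon$-representations $M,N$ of $\Lambda_k$ on a common $V$ with $M\le_{\deg}N$ but $M\not\le_{\deg}^\varepsilon N$, hence $M\not\le_{\mathrm{Ext}}^\varepsilon N$. So the conjecture fails for $\varepsilon=+1$ ($k=1$) and for $\varepsilon=-1$ ($k=2$).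

**Theorem B.** Let $\mathcal{A}$ be any representation-directed symmetric quiver algebra and $\varepsilon=\pm1$. Then $\le_{\mathrm{Ext}}^\varepsilon\iff\le_{\deg}^\varepsilon$.

**Theorem C.** For $\mathcal{A}$ representation-directed and $M,N\in R(\mathcal{A},V)^{\langle-,-\rangle,\varepsilon}$ the following are equivalent: (a) $M\le_{\deg}N$; (b) $M\perp M\le_{\deg}^\varepsilon N\perp N$; (c) $M\perp M\le_{\mathrm{Ext}}^\varepsilon N\perp N$. For the pair constructed in the proof of Theorem A, $M^{\perp n}\le_{\deg}^\varepsilon N^{\perp n}$ holds if and only if $n$ is even.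

By Theorem B and (3), for a representation-directed symmetric algebra the whole conjectured statement for $(\mathcal{A},\varepsilon)$ is equivalent to the single implication $\le_{\deg}\Rightarrow\le_{\deg}^\varepsilon$.

## 4. One arrow, one vector, two vectors

*One arrow.* For $1\to1'$ everything is read off from $\operatorname{rank}b$. If $M\le_{\deg}N$, then $\operatorname{rank}b_N\le\operatorname{rank}b_M$, since rank can only drop in a limit. Conversely, the steps of Example 4 lower the rank by $1$ (symmetric) or by $2$ (skew, where all ranks are even), and rank determines the isometry class. So $\operatorname{rank}b_N\le\operatorname{rank}b_M$ implies $M\le_{\mathrm{Ext}}^\varepsilon N$, and by (3) the three orders coincide.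

*One vector in a quadratic plane.* Let $E=\mathbb{C}e\oplus\mathbb{C}f$ with the symmetric form $(e,f)=1$, $(e,e)=(f,f)=0$. Consider $1\xrightarrow{a}c\xrightarrow{b}1'$ with $\sigma(c)=c$, $\sigma(a)=b$, $\varepsilon=+1$, $V_1=\mathbb{C}u$, $V_c=E$, $V_{1'}=\mathbb{C}u'$, $\langle u,u'\rangle=1$ and $\langle x,y\rangle=-(x,y)$ on $E$. An $\varepsilon$-representation is a vector $x=a(u)\in E$; then (1) forces $b(y)=(x,y)u'$, and $ba(u)=(x,x)u'$. The group is $\mathbb{C}^*\times\mathrm{O}(E)$, so by Witt's theorem there are three orbits: $(x,x)\ne0$; $x\ne0$ with $(x,x)=0$; $x=0$. Since $e+tf\to e$ and $te\to0$, each orbit has the next in its closure. The ranks of $ba$ and of $a$ show that there are no other degenerations, even under $\mathrm{GL}(V)$. So $\le_{\deg}^\varepsilon$ and $\le_{\deg}$ agree. The isotropic nonzero vectors form a single orbit only because $\mathrm{O}(E)$ contains the swap $e\leftrightarrow f$ of the two null lines of $E$.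

*Two vectors.* The swap moves both null lines at once. With *two* isotropic vectors $x_1,x_2\in E$, isometries cannot decide separately on which null line each lies. Lying on different lines and lying on the same line should therefore be different. Two arrows into $c$, two arrows out, and relations $b_ia_i=0$ to force $(x_i,x_i)=0$: this is $\Lambda_1$.

## 5. The pair $M,N$, and an exact sequence with no isotropic kernel

Let $\varepsilon=(-1)^{k+1}$. Put $V_{c_j}=E$ for all $j$, $V_i=\mathbb{C}u_i$, $V_{i'}=\mathbb{C}u_i'$, with $\langle u_i,u_i'\rangle=1$, $\langle u_i',u_i\rangle=\varepsilon$,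
$$\langle x,y\rangle=(-1)^j(x,y)\qquad(x\in V_{c_j},\ y\in V_{c_{k+1-j}}),$$
and all other pairings zero. Since $(-1)^{k+1-j}=\varepsilon(-1)^j$, this is an $\varepsilon$-quadratic space. For isotropic $x_1,x_2\in E$ define
$$d_j=\mathrm{id}_E,\qquad a_i(u_i)=x_i,\qquad b_i(y)=(x_i,y)\,u_i'.\tag{4}$$
This is an $\varepsilon$-representation of $\Lambda_k$. Indeed, for $x\in V_{c_j}$ and $y\in V_{c_{k-j}}$,
$$\langle d_jx,y\rangle+\langle x,d_{k-j}y\rangle=\big((-1)^{j+1}+(-1)^j\big)(x,y)=0,$$
and for $y\in V_{c_k}$ we have $\langle a_iu_i,y\rangle+\langle u_i,b_iy\rangle=-(x_i,y)+(x_i,y)=0$. The conditions for $b_i$ follow from those for $a_i$. Finally $b_ida_iu_i=(x_i,x_i)u_i'=0$.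

**The pair.** $M$ is given by $(x_1,x_2)=(e,f)$, and $N$ by $(x_1,x_2)=(e,e)$.

In $M$ we have $b_1:e\mapsto0,\ f\mapsto u_1'$ and $b_2:e\mapsto u_2',\ f\mapsto0$. So $M$ is the direct sum of the thin strings $u_1\mapsto e\mapsto\cdots\mapsto e\mapsto u_2'$ and $u_2\mapsto f\mapsto\cdots\mapsto f\mapsto u_1'$. In $N$ we have $b_i:e\mapsto0,\ f\mapsto u_i'$ for both $i$. So $N=X\oplus Y$, where $X$ is spanned by $u_1,u_2$ and the copies of $e$, and $Y$ by the copies of $f$ and $u_1',u_2'$.

*A first attempt.* Without forms, one gets from $M$ to $N$ by an exact sequence. Take $U\subseteq M$ spanned by $y=e-f$ at each $c_j$ together with $u_1',u_2'$. Both $b_1y$ and $b_2y$ are nonzero, so $U\cong Y$. In $M/U$ the vectors $e$ and $f$ become equal, so $M/U\cong X$. Thus $N\cong U\oplus M/U$. It is natural to look for such a $U$ that is isotropic: then $U=U^\perp$ for reasons of dimension, and one symmetric Ext step would have underlying representation $N$.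

This fails at one point. Let $U\subseteq M$ be *any* subrepresentation isomorphic to $Y$. Since the $d_j$ are the identity and are isomorphisms on $Y$, it has the same line $\mathbb{C}y\subset E$ at each $c_j$. If $y=re+sf$, then $b_1y=su_1'$ and $b_2y=ru_2'$ must be nonzero, so $rs\ne0$ and $(y,y)=2rs\neq0$. At $c_1$ and $c_k$ this reads $\langle y,y\rangle\ne0$. No copy of $Y$ in $M$ is isotropic. This excludes only one kind of step; to exclude every sequence of steps, and every limit of isometric conjugates, we use an invariant (Section 7).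

## 6. $\Lambda_k$ is representation-directed

Recall that $\mathrm{Hom}(P_i,X)\cong X_i$ and $\mathrm{Hom}(X,I_i)\cong X_i^*$, and that every representation of a linearly oriented quiver of type $A_m$ is a direct sum of interval modules (one-dimensional on an interval of vertices, identity maps inside it).

**Step 1 (splitting off $P_1$ and $P_2$).** *Purpose: to reduce to modules on which all $b_jda_i$ vanish.* $P_1$ has basis $e_1,a_1,d_1a_1,\dots,da_1,b_2da_1$. So it is one-dimensional at each of $1,c_1,\dots,c_k,2'$, with all maps between these nonzero. The nonzero paths ending in $2'$ start at $2',c_k,\dots,c_1,1$ (not at $2$), so $I_{2'}$ is the same thin module. Hence $P_1\cong I_{2'}$ is projective and injective, with simple socle $\mathbb{C}\,b_2da_1$. Likewise $P_2\cong I_{1'}$.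

Let $X$ be indecomposable with $b_2da_1v\ne0$ for some $v\in X_1$. The map $P_1\to X$, $e_1\mapsto v$, does not kill the simple socle, so it is injective. As $P_1$ is injective the map splits, so $X\cong P_1$. In the same way, $b_1da_2\ne0$ on $X$ forces $X\cong P_2$.

**Step 2 (the other indecomposables live on one side).** *Purpose: to show that any other indecomposable $X$ is supported on $\{1,2,c_1,\dots,c_k\}$ or on $\{c_1,\dots,c_k,1',2'\}$.* By Step 1 and the relations, all $b_jda_i$ act as zero on $X$. Put $W=\operatorname{im}a_1+\operatorname{im}a_2\subseteq X_{c_1}$ and $K=\ker b_1\cap\ker b_2\subseteq X_{c_k}$. Then $d(W)\subseteq K$. Decompose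
$$W\hookrightarrow X_{c_1}\to\cdots\to X_{c_k}\to X_{c_k}/K,\tag{5}$$
a representation of linear $A_{k+2}$, into intervals. The total composition is $0$, so no interval contains both ends. Let $Z'$ be the sum of the intervals containing the first vertex and $Z''$ the sum of the others. Then $W\subseteq Z'_{c_1}$, and $Z'$ vanishes at the last vertex, so $Z'_{c_k}\subseteq K$. Hence
$$X=\Big(X_1\oplus X_2\oplus\bigoplus_jZ'_{c_j}\Big)\oplus\Big(\bigoplus_jZ''_{c_j}\oplus X_{1'}\oplus X_{2'}\Big)$$
is a decomposition into subrepresentations: the $a_i$ land in $W\subseteq Z'_{c_1}$, the $d_j$ preserve $Z'$ and $Z''$, and the $b_i$ kill $Z'_{c_k}$. As $X$ is indecomposable, it equals one of the two summands.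

Let $\mathcal{P}$ be the set of indecomposables supported on $\{1,2,c_1,\dots,c_k\}$, let $\mathcal{L}$ be the set of those supported on $\{c_1,\dots,c_k,1',2'\}$, and let $\mathcal{H}=\mathcal{P}\cap\mathcal{L}$. Every indecomposable is $P_1$, $P_2$, or lies in $\mathcal{P}\cup\mathcal{L}$. On each of the two supports no relation remains, and the quiver is Dynkin of type $D_{k+2}$ ($A_3$ if $k=1$). So there are finitely many indecomposables, and by Example 5 there is no cycle inside $\mathcal{P}$ and none inside $\mathcal{L}$.

**Step 3 (vanishing of homomorphisms).** *Purpose: to control how a cycle could pass between the pieces.*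

(i) *If $X\in\mathcal{P}\setminus\mathcal{H}$ and $Y\in\mathcal{L}$, then $\mathrm{Hom}(X,Y)=0$.* Decompose $W\hookrightarrow X_{c_1}\to\cdots\to X_{c_k}$ into intervals. Those not containing the first vertex give a direct summand of $X$ supported on $\{c_1,\dots,c_k\}$. As $X$ is indecomposable and not in $\mathcal{H}$, this summand is $0$. So all intervals start at the first vertex, which means that $X$ is generated by $X_1\oplus X_2$. A map to $Y$ vanishes there, because $Y_1=Y_2=0$.

(ii) *$\mathrm{Hom}(P_i,Y)=Y_i=0$ for $Y\in\mathcal{L}$. For $X\in\mathcal{P}$, $\mathrm{Hom}(X,P_1)=\mathrm{Hom}(X,I_{2'})\cong X_{2'}^*=0$, and likewise $\mathrm{Hom}(X,P_2)=0$. Moreover $\mathrm{End}(P_i)=\mathbb{C}$ and $\mathrm{Hom}(P_1,P_2)=0=\mathrm{Hom}(P_2,P_1)$.* The last statements hold because $(P_i)_i=\mathbb{C}$, $(P_2)_1=0$ and $(P_1)_2=0$.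

**Step 4 (no cycles).** *Purpose: to conclude.* Consider a cycle of nonzero non-isomorphisms. By (i) and (ii), the successor of a member of $\mathcal{P}\setminus\mathcal{H}$ is not in $\mathcal{L}$ and is not $P_1$ or $P_2$, so it lies in $\mathcal{P}\setminus\mathcal{H}$. If the cycle meets this set, it therefore lies entirely inside $\mathcal{P}$, which is impossible. Otherwise all members lie in $\mathcal{L}\cup\{P_1,P_2\}$. By (ii), $P_i$ has no possible successor there, so the cycle lies in $\mathcal{L}$, which is impossible. Hence $\Lambda_k$ is representation-directed. $\square$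

## 7. The quadratic form of a plane as a product of two linear forms

**Step 1 ($M\le_{\deg}N$).** *Purpose: an explicit degeneration under $\mathrm{GL}(V)$.* For $t\ne0$ let $g_t$ act on every $V_{c_j}$ by $e\mapsto e$, $f\mapsto e+tf$, on $V_1,V_2$ as the identity, and by $u_1'\mapsto tu_1'$, $u_2'\mapsto-tu_2'$. On $E$ the inverse is $e\mapsto e$, $f\mapsto t^{-1}(f-e)$. Hence $g_tM$ has $d_j=\mathrm{id}$ and
$$a_1u_1=e,\qquad a_2u_2=e+tf,\qquad b_1:\ e\mapsto0,\ f\mapsto u_1',\qquad b_2:\ e\mapsto-tu_2',\ f\mapsto u_2'.$$
For instance, the new $b_2$ sends $f$ to $g_t\big(t^{-1}b_2(f-e)\big)=g_t(-t^{-1}u_2')=u_2'$. As $t\to0$ the limit is $N$.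

**Step 2 (an equation on $\mathrm{G}^\bullet(V)\cdot M$ that fails at $N$).** *Purpose: to show $M\not\le_{\deg}^\varepsilon N$.* If $x_1,x_2$ span the two null lines of a quadratic plane, then the quadratic form is, up to a factor, the product of the linear forms $(x_1,-)$ and $(x_2,-)$. We write this as a polynomial equation. For $L\in R(\Lambda_k,V)^{\langle-,-\rangle,\varepsilon}$ put
$$B_L(x,y)=\langle L_dx,y\rangle\quad(x,y\in V_{c_1}),\qquad x_i(L)=L_{a_i}(u_i),$$
and for $y\in V_{c_1}$
$$F_y(L)=B_L(y,y)\,B_L(x_1,x_2)-2B_L(x_1,y)\,B_L(x_2,y),\qquad x_i=x_i(L).$$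
This is a polynomial function of $L$. Let $g\in\mathrm{G}^\bullet(V)$ and $L=gM$. Then $B_L(gx,gy)=\langle gM_dx,gy\rangle=B_M(x,y)$. Since $g^{-1}u_i=\gamma_iu_i$ with $\gamma_i\in\mathbb{C}^*$, also $x_i(L)=\gamma_i\,g(x_i(M))$. Therefore
$$F_{gy}(gM)=\gamma_1\gamma_2\,F_y(M).$$
In $M$, $B_M=\kappa\,(-,-)$ with $\kappa=(-1)^k$, and for $y=re+sf$
$$F_y(M)=(2\kappa rs)\cdot\kappa-2(\kappa s)(\kappa r)=0.$$
As $g$ is invertible, $F_y$ vanishes on $\mathrm{G}^\bullet(V)\cdot M$ for *every* $y$, hence on its closure. But $B_N=\kappa(-,-)$ and $x_1(N)=x_2(N)=e$, so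
$$F_f(N)=B_N(f,f)B_N(e,e)-2B_N(e,f)^2=-2\ne0 .$$
So $N\notin\overline{\mathrm{G}^\bullet(V)\cdot M}$, and by (3) also $M\not\le_{\mathrm{Ext}}^\varepsilon N$. Together with Section 6 this proves Theorem A. $\blacksquare$

## 8. Contracting a slice: proof of Theorem B

The implication $\Rightarrow$ is in (3). Assume $N\in\overline{G\cdot M}$ with $G=\mathrm{G}^\bullet(V)$. We want a one-parameter subgroup of $G$ that carries a conjugate of $M$ to $N$: the blocks of $M$ with respect to its weight spaces will show the isotropic subrepresentations. The Hilbert–Mumford theorem supplies one-parameter subgroups only for reaching *closed* orbits, and the orbit of $N$ is usually not closed (in Example 3, a nonzero form $b$ degenerates to $0$). Instead we build the subgroup from $N$ itself. Directedness will make it contract a transversal slice at $N$, and an antisymmetry of its weights will place it in $G$ and make the relevant subspaces isotropic.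

**Step 1 (making $I$ stable under the sign-twisted involution).** *Purpose: to have a duality on modules that matches (1).* For a representation $X$ of $Q$ put
$$(X^\nabla)_i=(X_{\sigma(i)})^*,\qquad(X^\nabla)_\alpha=-(X_{\sigma(\alpha)})^*.$$
A path $p$ of length $\ell$ acts on $X^\nabla$ as $(X_{p^\sharp})^*$, where $p^\sharp=(-1)^\ell\sigma(p)$; here $\sharp$ extends to an involutive anti-automorphism of $\mathbb{C}Q$. If $L$ is an $\varepsilon$-representation of $\mathcal{A}$, then $v\mapsto\langle v,-\rangle$ is an isomorphism $L\cong L^\nabla$, because $\langle L_\alpha v,-\rangle=-\langle v,L_{\sigma(\alpha)}-\rangle$. So for $\rho\in I$ we get $(L_{\rho^\sharp})^*=(L^\nabla)_\rho=0$. Thus every $\varepsilon$-representation of $\mathcal{A}$ satisfies $I+I^\sharp$.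

This ideal is admissible and $\sigma$-stable (since $\sigma$ and $\sharp$ commute), and replacing $I$ by it changes neither $R(\mathcal{A},V)^{\langle-,-\rangle,\varepsilon}$ nor $\le_{\deg}^\varepsilon$ nor $\le_{\mathrm{Ext}}^\varepsilon$. The new algebra is a quotient of $\mathcal{A}$. Its modules are $\mathcal{A}$-modules with the same homomorphisms and the same notion of indecomposability, so it is again representation-directed. Hence we may assume $I^\sharp=I$, and then $\nabla$ is a duality on $\mathrm{mod}\,\mathcal{A}$ with $\nabla\nabla\cong\mathrm{id}$.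

**Step 2 (an antisymmetric weight on indecomposables).** *Purpose: to number the indecomposables so that homomorphisms raise the number and duality changes its sign.* Write $X\prec Y$ if there is a chain of $m\ge1$ nonzero non-isomorphisms between indecomposables from $X$ to $Y$. By directedness this is a strict partial order on a finite set of isomorphism classes, and $\nabla$ reverses it. Choose an integer-valued $\mu$ with $X\prec Y\Rightarrow\mu(X)<\mu(Y)$, and put $\lambda(X)=\mu(X)-\mu(X^\nabla)$. Then
$$\lambda(X^\nabla)=-\lambda(X),\qquad X\prec Y\ \Rightarrow\ \lambda(X)<\lambda(Y),$$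
since $X\prec Y$ gives $Y^\nabla\prec X^\nabla$, hence $\mu(Y^\nabla)<\mu(X^\nabla)$.

We also need: *if $\mathrm{Ext}^1(X,Y)\ne0$ for indecomposables $X,Y$, then $Y\prec X$.* Let $0\to Y\to\bigoplus E_i\to X\to0$ be nonsplit with $E_i$ indecomposable. If a component $E_i\to X$ were $0$, then $E_i$ would lie in the image of $Y$. Being a direct summand of the middle term, it would be a direct summand of $Y$, so $E_i=Y$ and the sequence would split. So every $E_i\to X$ is nonzero. Choose $i$ with $Y\to E_i$ nonzero. If $Y\to E_i$ or $E_i\to X$ were an isomorphism, the sequence would split. Hence $Y\prec E_i\prec X$.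

**Example 6.** For $1\to1'$, $\nabla$ swaps $S_1$ and $S_{1'}$ and fixes $P_1$ up to isomorphism. With $\mu(S_{1'},P_1,S_1)=(1,2,3)$ we get $\lambda(S_{1'},P_1,S_1)=(-2,0,2)$.

**Step 3 (a one-parameter subgroup of $G$ fixing $N$).** *Purpose: to realize $\lambda$ by a grading of $V$ compatible with both $N$ and the form.*

For $f\in\mathrm{End}(N)$ one has $f^\dagger\in\mathrm{End}(N)$, since
$$-\langle v,N_{\sigma(\alpha)}f^\dagger w\rangle=\langle N_\alpha v,f^\dagger w\rangle=\langle fN_\alpha v,w\rangle=\langle N_\alpha fv,w\rangle=-\langle v,f^\dagger N_{\sigma(\alpha)}w\rangle.$$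
So $\dagger$ is an anti-involution of $\mathrm{End}(N)$, and it preserves the radical. For $X$ indecomposable, directedness says that every nonzero endomorphism is invertible, so $\mathrm{End}(X)=\mathbb{C}$. Hence for $N\cong\bigoplus X^{n_X}$ we have $\mathrm{End}(N)/\mathrm{rad}\cong\prod_XM_{n_X}(\mathbb{C})$, the product over $X$ with $n_X>0$. Let $e_X$ be its primitive central idempotents.

If two idempotents $f,f'$ of $\mathrm{End}(N)$ agree modulo the radical, then $fN\cong f'N$: the compositions of $f:f'N\to fN$ and $f':fN\to f'N$ are the identity modulo the radical, hence invertible. So an idempotent lifting a sum of some $e_X$ has image isomorphic to the direct sum of the corresponding $X^{n_X}$. Let $f$ be an idempotent lifting $e_X$. The image of $f^\dagger$ is $(\ker f)^\perp$ (inclusion is clear, and dimensions agree), so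
$$\operatorname{im}f^\dagger=(\ker f)^\perp\cong(N/\ker f)^\nabla\cong(X^\nabla)^{n_X}.$$
On the quotient, $\dagger$ permutes the primitive central idempotents, so $f^\dagger$ lifts some $e_Z$ and has image $Z^{n_Z}$. Therefore $e_X^\dagger=e_{X^\nabla}$.

Let $\bar z=\sum_X\lambda(X)e_X$; then $\bar z^\dagger=\sum_X\lambda(X)e_{X^\nabla}=-\bar z$. Lift $\bar z$ to $z\in\mathrm{End}(N)$ and replace $z$ by $\frac12(z-z^\dagger)$, which still lifts $\bar z$; now $z^\dagger=-z$. Let $z=z_s+z_n$ be the Jordan decomposition. Both parts are polynomials in $z$, so they lie in $\mathrm{End}(N)$. By uniqueness of the decomposition of $z^\dagger=-z$, $z_s^\dagger=-z_s$. In the quotient algebra $\bar z$ is semisimple and equals the sum of the commuting semisimple image of $z_s$ and nilpotent image of $z_n$, so $z_s$ lifts $\bar z$. The operator $\prod_l(z_s-l)$, over the distinct values $l$ of $\lambda$ on the summands of $N$, maps to $0$ in the quotient. So it lies in the radical and is nilpotent. It is also semisimple, hence zero. Thus $z_s$ has integer eigenvalues.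

Let $V=\bigoplus_pV_{(p)}$ be the eigenspace decomposition of $z_s$. Then:

- each $V_{(p)}$ is a subrepresentation $N_{(p)}$ of $N$, and $N_{(p)}\cong\bigoplus_{\lambda(X)=p}X^{n_X}$, because the projection to it is a polynomial in $z_s$ lifting $\sum_{\lambda(X)=p}e_X$;
- $\langle V_{(p)},V_{(q)}\rangle=0$ unless $p+q=0$, because $p\langle v,w\rangle=\langle z_sv,w\rangle=-\langle v,z_sw\rangle=-q\langle v,w\rangle$.

Let $\nu(t)$ act on $V_{(p)}$ by $t^{-p}$. By the second point $\nu(t)\in G$, and by the first $\nu(t)N=N$. A block $V_{(p)}\to V_{(q)}$ of an element of $R(Q,V)$ is scaled by $t^{p-q}$; we say that it has weight $p-q$. By Step 2,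
$$\mathrm{Ext}^1_{\mathcal{A}}(N_{(p)},N_{(q)})\ne0\ \Longrightarrow\ p-q>0.\tag{6}$$
In Example 6 with $N=S_1\oplus S_{1'}$, the block $V_1\to V_{1'}$ has weight $2-(-2)=4$, so $\nu(t)$ contracts it to $0$.

**Step 4 (a slice on which all tangent weights are positive).** *Purpose: to replace $M$ by a conjugate near $N$ in a transversal on which $\nu$ contracts infinitesimally.* Let $\mathfrak{g}=\mathrm{Lie}\,G=\{h\in\mathfrak{gl}(V):h^\dagger=-h\}$ and $[h,N]_\alpha=hN_\alpha-N_\alpha h$. The subspace $[\mathfrak{g},N]\subseteq\mathcal{R}$ is $\nu$-stable because $\nu$ fixes $N$. Choose a $\nu$-stable complement $\mathcal{E}$ of it in $\mathcal{R}$ and put $S=N+\mathcal{E}$. The map $G\times S\to\mathcal{R}$, $(g,s)\mapsto gs$, has differential $(h,D)\mapsto[h,N]+D$ at $(1,N)$, which is surjective. So the map is smooth near $(1,N)$, hence open there. Consequently, for each open neighborhood $S'$ of $N$ in $S$, the set $G\cdot S'$ contains a neighborhood of $N$ in $\mathcal{R}$. As $N\in\overline{G\cdot M}$,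
$$G\cdot M\cap S'\neq\emptyset.\tag{7}$$

Let $Y\subseteq S$ be the closed subscheme defined by the relations in $I$. It is $\nu$-stable and contains the fixed point $N$.

*Claim: all $\nu$-weights on $T_NY$ are positive.* Recall that $\mathrm{Ext}^1_{\mathcal{A}}(N,N)$ is the space of $D\in R(Q,V)$ such that $N+\epsilon D$ satisfies $I$ over $\mathbb{C}[\epsilon]/\epsilon^2$, modulo the space $[\mathfrak{gl}(V),N]$; since $N$ is block-diagonal, this description respects blocks. Let $D\in T_NY\subseteq\mathcal{E}$ have weight $w\le0$. Its class lies in $\bigoplus_{p-q=w}\mathrm{Ext}^1(N_{(p)},N_{(q)})$, which is $0$ by (6). So $D=[h,N]$ with $h\in\mathfrak{gl}(V)$, but perhaps $h\notin\mathfrak{g}$. Using $N_{\sigma(\alpha)}^\dagger=-N_\alpha$,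
$$[h,N]^\tau_\alpha=-(hN_{\sigma(\alpha)}-N_{\sigma(\alpha)}h)^\dagger=N_\alpha h^\dagger-h^\dagger N_\alpha=[-h^\dagger,N]_\alpha.$$
Since $D^\tau=D$, averaging gives $D=[\frac12(h-h^\dagger),N]$, and $\frac12(h-h^\dagger)\in\mathfrak{g}$. So $D\in[\mathfrak{g},N]\cap\mathcal{E}=0$. This proves the claim.

**Step 5 (from tangent weights to actual contraction).** *Purpose: to find $M'\in G\cdot M$ with $\lim_{t\to0}\nu(t)M'=N$.* Grade $\mathcal{O}=\mathbb{C}[Y]$ by $\deg\phi=n$ if $\phi(\nu(t)y)=t^n\phi(y)$, and let $\mathfrak{m}$ be the ideal of $N$. By Step 4, $\mathfrak{m}/\mathfrak{m}^2=(T_NY)^*$ lives in positive degrees. So does $\mathfrak{m}^n/\mathfrak{m}^{n+1}$ for $n\ge1$, being a quotient of $\mathrm{Sym}^n(\mathfrak{m}/\mathfrak{m}^2)$. Let $x_1,\dots,x_r\in\mathfrak{m}$ be the restrictions to $Y$ of a weight basis of $\mathcal{E}^*$ (coordinates centered at $N$).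

Suppose $\deg x_i\le0$. The class of $x_i$ in $\mathfrak{m}/\mathfrak{m}^2$ is zero, so $x_i\in\mathfrak{m}^2$. Its class in $\mathfrak{m}^2/\mathfrak{m}^3$ is zero, and so on: $x_i\in\bigcap_n\mathfrak{m}^n$. By Krull's intersection theorem $x_i$ becomes $0$ in $\mathcal{O}_{\mathfrak{m}}$, so there is $h_i\notin\mathfrak{m}$ with $h_ix_i=0$. As $x_i$ is homogeneous, the degree $0$ component $h_{i,0}$ also satisfies $h_{i,0}x_i=0$. Functions of nonzero degree vanish at the fixed point $N$, so $h_{i,0}(N)=h_i(N)\ne0$.

Let $h$ be the product of these $h_{i,0}$ over all $i$ with $\deg x_i\le0$. If $y\in Y$ and $h(y)\ne0$, then all coordinates of $y$ of degree $\le0$ vanish, so $\lim_{t\to0}\nu(t)y=N$. Let $S'=S\setminus\{y\in Y:h(y)=0\}$, an open neighborhood of $N$. By (7) choose $M'\in G\cdot M\cap S'$. It satisfies $I$, so $M'\in Y$ and $h(M')\ne0$. Hence $\lim_{t\to0}\nu(t)M'=N$. In blocks: $M'$ has zero blocks $V_{(p)}\to V_{(q)}$ for $q>p$, and its block-diagonal part is $N$.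

**Step 6 (deleting the blocks by symmetric Ext steps).** *Purpose: to reach $N$ from $M'$ through isotropic subrepresentations.* Let $a_1>\dots>a_s>0$ be the positive eigenvalues of $z_s$. Put $M^{(0)}=M'$, and for $r\geq1$ let $M^{(r)}$ arise from $M^{(r-1)}$ by deleting all blocks $V_{(p)}\to V_{(q)}$, $p\ne q$, with $q=-a_r$ or $p=a_r$.

In $M^{(r-1)}$ put $U=V_{(-a_r)}$. Blocks from $V_{(-a_r)}$ to $V_{(q)}$ with $q<-a_r$ have $q=-a_j$ with $j<r$ and were deleted. Blocks that raise the weight are zero. So $U$ is a subrepresentation. As $V_{(-a_r)}$ pairs nontrivially only with $V_{(a_r)}$, $U$ is isotropic and $U^\perp=\bigoplus_{p\ne a_r}V_{(p)}$. Put $C=\bigoplus_{p\ne\pm a_r}V_{(p)}$ and $D=V_{(a_r)}$. Then $V=U\oplus C\oplus D$ is a decomposition as in Lemma 1. The block-diagonal part of $M^{(r-1)}$ with respect to it is obtained by deleting the blocks from $C\oplus D$ into $U$ and from $D$ into $U\oplus C$; this is exactly $M^{(r)}$. By Lemma 1, $M^{(r)}$ is an $\varepsilon$-representation of $\mathcal{A}$, and $M^{(r-1)}\to M^{(r)}$ is a symmetric Ext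 step.

In $M^{(s)}$ every off-diagonal block is zero. For $p>q$: if $q<0$, the block was deleted via $q=-a_r$; if $q\ge0$, then $p>0$ and it was deleted via $p=a_r$. Thus $M^{(s)}=N$. Since $M'$ is isometric to $M$, we get $M\le_{\mathrm{Ext}}^\varepsilon N$. $\blacksquare$

## 9. Doubling makes every base change an isometry: proof of Theorem C

**Step 1 ((a)$\Rightarrow$(b), for every symmetric quiver algebra).** *Purpose: to embed all of $\mathrm{GL}(V)$ into the isometry group of $V\perp V$, so that $M\perp M$ follows the orbit of $M$.* Let $\mathrm{i}^2=-1$ and put $L=\{(v,\mathrm{i}v)\}$, $L'=\{(v,-\mathrm{i}v)\}$ in $V\perp V$. Both are isotropic, they are complementary, and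
$$\langle(v,\mathrm{i}v),(w,-\mathrm{i}w)\rangle=2\langle v,w\rangle .$$
Identify each of $L,L'$ with $V$. For $g\in\mathrm{GL}(V)$ let $\hat g$ act by $g$ on $L$ and by $(g^\dagger)^{-1}$ on $L'$. Since $2\langle gv,(g^\dagger)^{-1}w\rangle=2\langle v,w\rangle$, $\hat g$ is a graded isometry.

For $X\in R(Q,V)$ let $\hat X$ act by $X$ on $L$ and by $X^\tau$ on $L'$. It satisfies (1): for two vectors of $L$, or two of $L'$, both terms vanish. For $v\in L$, $w\in L'$,
$$2\langle X_\alpha v,w\rangle+2\langle v,(X^\tau)_{\sigma(\alpha)}w\rangle=2\langle v,X_\alpha^\dagger w\rangle-2\langle v,X_\alpha^\dagger w\rangle=0;$$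
and the case $v\in L'$, $w\in L$ follows by $\varepsilon$-symmetry. The map $X\mapsto\hat X$ is linear, and $(gX)^\wedge=\hat g\hat X$, because
$$(gX)^\tau_\alpha=-(gX_{\sigma(\alpha)}g^{-1})^\dagger=(g^\dagger)^{-1}X^\tau_\alpha g^\dagger .$$
If $M\in\mathcal{R}$, then $M^\tau=M$, so $\hat M$ acts by $M$ on both $L$ and $L'$; that is, $\hat M=M\perp M$. Hence $N\in\overline{\mathrm{GL}(V)\cdot M}$ implies
$$N\perp N=\hat N\in\overline{\{\hat g\hat M:g\in\mathrm{GL}(V)\}}\subseteq\overline{\mathrm{G}^\bullet(V\perp V)\cdot(M\perp M)}.$$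

**Step 2 ((b)$\Leftrightarrow$(c)).** *Purpose: to pass between the two symmetric orders on the double.* This is Theorem B applied on $V\perp V$.

**Step 3 ((b)$\Rightarrow$(a)).** *Purpose: to cancel the doubling in the ordinary order.* From (b), $M\oplus M\le_{\deg}N\oplus N$. By upper semicontinuity of $\dim\mathrm{Hom}(X,-)$, $2\dim\mathrm{Hom}(X,M)\le2\dim\mathrm{Hom}(X,N)$ for every module $X$; divide by $2$. For representation-finite algebras the inequalities $\dim\mathrm{Hom}(X,M)\le\dim\mathrm{Hom}(X,N)$ for all $X$ imply $M\le_{\deg}N$: this is a theorem of G. Zwara, *Degenerations for modules over representation-finite algebras*, Proc. Amer. Math. Soc. 127 (1999); for representation-directed algebras it is already in K. Bongartz, *On degenerations and extensions of finite dimensional modules*, Adv. Math. 121 (1996). This proves the equivalences.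

From here on $M,N$ are the pair of Section 5.

**Step 4 ($n=2m$ even).** *Purpose: the positive half of the last assertion.* Using $g_t$ in each of the $m$ copies, $M^{\perp m}\le_{\deg}N^{\perp m}$. Step 1 applied to this pair gives $M^{\perp2m}\le_{\deg}^\varepsilon N^{\perp2m}$.

For $n=2$ one can see the motion. Write $e^{1},e^{2},f^{1},f^{2}$ for the basis of $E\perp E$, keep $\operatorname{im}a_1=\langle e^1,e^2\rangle$, and let $a_2$ have image $\langle e^1+tf^2,\ e^2-tf^1\rangle$. This space is isotropic, since $(e^1+tf^2,e^2-tf^1)=-t+t=0$. It meets $\operatorname{im}a_1$ in $0$ for $t\ne0$ and equals $\operatorname{im}a_1$ for $t=0$. In $E$ itself no such motion exists.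

**Step 5 (a parity that is locally constant).** *Purpose: the tool for odd $n$.* On $V^{\perp n}$ let $\mathcal{U}\subseteq R(\Lambda_k,V^{\perp n})^{\langle-,-\rangle,\varepsilon}$ be the open $\mathrm{G}^\bullet$-stable locus where the form $B_L(x,y)=\langle L_dx,y\rangle$ on the $2n$-dimensional space at $c_1$ is nondegenerate and $L_{a_1},L_{a_2}$ are injective. As $\sigma(d)=d$ has length $k-1$, (2) gives
$$B_L(x,y)=(-1)^{k-1}\langle x,L_dy\rangle=(-1)^{k-1}\varepsilon\,B_L(y,x)=B_L(y,x),$$
so $B_L$ is symmetric. By (1) for $b_i$, and by the relation,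
$$B_L(L_{a_i}u,L_{a_i}v)=-\langle L_{b_i}L_dL_{a_i}u,v\rangle=0.$$
So for $L\in\mathcal{U}$ the spaces $U_i(L)=\operatorname{im}L_{a_i}$ have dimension $n$ and are maximal isotropic for $B_L$.

*Claim: $\dim\big(U_1(L)\cap U_2(L)\big)\bmod2$ is locally constant on $\mathcal{U}$ in the analytic topology.* (This is the standard fact about the two components of the orthogonal Grassmannian; here is a direct argument.) Fix $L_0\in\mathcal{U}$, write $B=B_{L_0}$, $U_i=U_i(L_0)$, $J=U_1\cap U_2$ and $r=\dim J$. Write $U_1=J\oplus A$ and $U_2=J\oplus A'$. Since $J^\perp=U_1+U_2$ by dimension, $B$ induces a nondegenerate form on $J^\perp/J\cong A\oplus A'$, with $A,A'$ isotropic and hence dual to each other. Choose a basis $e_{r+1},\dots,e_n$ of $A$ with dual basis $f_{r+1},\dots,f_n$ of $A'$. In $(A\oplus A')^\perp$, which is nondegenerate of dimension $2r$ and contains $J$ as a maximal isotropic subspace, choose a basis $e_1,\dots,e_r$ of $J$ and a dual basis $f_1,\dots,f_r$ of an isotropic complement (corrected as in Lemma 1). Altogether, $B(e_i,f_j)=\delta_{ij}$, the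 $e$'s span $U_1$, all $B(e_i,e_j)$ and $B(f_i,f_j)$ vanish, and $U_2=\langle e_1,\dots,e_r,f_{r+1},\dots,f_n\rangle$.

This frame extends continuously to $L$ near $L_0$. Put $e_i(L)=L_{a_1}(w_i)$, where $(L_0)_{a_1}(w_i)=e_i$. The matrix $\big(B_L(e_i(L),f_j)\big)$ is close to the identity, so we can replace the $f_j$ by linear combinations $\tilde f_j(L)$ dual to the $e_i(L)$. Then
$$f_j(L)=\tilde f_j(L)-\tfrac12\sum_iB_L(\tilde f_j(L),\tilde f_i(L))\,e_i(L)$$
are still dual to the $e_i(L)$ and span an isotropic subspace. In the coordinates of the frame $(e_i(L),f_i(L))$ the form and $U_1(L)$ are constant, and only $U_2(L)$ moves, continuously. So we may regard everything in one fixed quadratic space with basis $(e_i,f_i)$. The subspace $T=\langle f_1,\dots,f_r,e_{r+1},\dots,e_n\rangle$ is an isotropic complement of $U_2$. So for $L$ near $L_0$, $U_2(L)$ is the graph $\{u+\varphi u:u\in U_2\}$ of a linear map $\varphi:U_2\to T$. The space $T$ is dual to $U_2$ through $B$, and isotropy of the graph says $B(u,\varphi u')+B(\varphi u,u')=0$; that is, the form $B(\varphi u,u')$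 on $U_2$ is skew. Take
$$u=\sum_{i\le r}\xi_ie_i+\sum_{j>r}\eta_jf_j .$$
The vector $u+\varphi u$ lies in $U_1=\langle e_1,\dots,e_n\rangle$ if and only if $\eta=0$ and the $f_1,\dots,f_r$-coordinates $B(\varphi u,e_l)$ ($l\le r$) of $\varphi u$ vanish. That is, $\eta=0$ and $\xi$ lies in the radical of a skew form on $\mathbb{C}^r$. Hence $\dim(U_1(L)\cap U_2(L))=r-(\text{rank of a skew matrix})\equiv r\pmod2$. This proves the claim.

**Step 6 ($n$ odd).** *Purpose: the negative half.* Both $M^{\perp n}$ and $N^{\perp n}$ lie in $\mathcal{U}$. On the orbit $\mathrm{G}^\bullet(V^{\perp n})\cdot M^{\perp n}$ the intersection $U_1\cap U_2$ is $0$, since $\dim(U_1\cap U_2)$ is invariant under isometries. At $N^{\perp n}$ we have $U_1=U_2$, of odd dimension $n$. By Step 5, $N^{\perp n}$ has an analytic neighborhood that does not meet the orbit. An orbit is constructible, so its Zariski closure equals its analytic closure; hence $M^{\perp n}\not\le_{\deg}^\varepsilon N^{\perp n}$. $\blacksquare$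

## 10. One extra dimension at $c_1$: cancellation fails for $\le_{\deg}^\varepsilon$

Let $k=1$ and $\varepsilon=1$, and let $S_{c_1}=\mathbb{C}g$ be the simple at $c_1$, with form normalized by $(g,g)=1$ in the scaling of Section 5, where $\langle x,y\rangle=-(x,y)$. On $V\perp S_{c_1}$ use the formulas (4) with
$$x_1=e,\qquad x_2(t)=e+tg-\tfrac{t^2}{2}f .$$
Both vectors are isotropic, since $(x_2(t),x_2(t))=-t^2+t^2=0$, and $(x_1,x_2(t))=-t^2/2$.

For $t\ne0$ the linear map of $E\perp\mathbb{C}g$ with $e\mapsto e$, $f\mapsto-\tfrac{2}{t^2}x_2(t)$, $g\mapsto g+\tfrac2te$ is an isometry: $\big(g+\tfrac2te,\,x_2(t)\big)=t-t=0$, $\big(g+\tfrac2te,\,e\big)=0$, $\big(g+\tfrac2te,\,g+\tfrac2te\big)=1$, and $\big(e,-\tfrac2{t^2}x_2(t)\big)=1$. It carries $(e,f)$ to $\big(e,-\tfrac2{t^2}x_2(t)\big)$. Rescaling $u_2$, and $u_2'$ inversely, removes the factor $-\tfrac2{t^2}$. So for $t\ne0$ the resulting $\varepsilon$-representation is isometric to $M\perp S_{c_1}$, and at $t=0$ it is $N\perp S_{c_1}$. Hence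
$$M\perp S_{c_1}\le_{\deg}^\varepsilon N\perp S_{c_1}\qquad\text{although}\qquad M\not\le_{\deg}^\varepsilon N .$$
In the plane $E$ the null vectors form two lines that meet only at $0$. In $E\perp\mathbb{C}g$ they form an irreducible cone, and $x_2(t)$ moves along it from the line through $x_1$ to other lines.
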